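# Abstract basins of the ball whose fibers are not complex Euclidean spaces

## The guess $\Omega\cong\mathbb B^k\times\mathbb C^{q-k}$ and some maps that obey it

Glue countably many copies of a ball together along one injective holomorphic self-map. Some directions of the resulting manifold stay bounded and some are stretched without limit, so the first guess is that the result is the product of a ball and a complex Euclidean space. We make this precise and test it on simple maps. The guess passes these tests, and yet it is false.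

Let $\mathbb B^q$ be the open unit ball in $\mathbb C^q$. A holomorphic map is called *univalent* if it is injective.

**Definition (abstract basin).** Let $f:\mathbb B^q\to\mathbb B^q$ be univalent. On $\mathbb B^q\times\mathbb N$ put $(x,n)\simeq(y,m)$ for $0\le n\le m$ if and only if $f^{\circ(m-n)}(x)=y$, and let $\Omega=\mathbb B^q\times\mathbb N/_\sim$. With $f_n:\mathbb B^q\to\Omega$, $f_n(x)=[(x,n)]$, we have
$$f_n=f_m\circ f^{\circ(m-n)}\qquad(0\le n\le m).\tag{1}$$

The maps $f_n$ are injective and make $\Omega$ a complex manifold of dimension $q$. By (1), $f_0(\mathbb B^q)\subset f_1(\mathbb B^q)\subset\cdots$, so $\Omega$ is an increasing union of open sets biholomorphic to $\mathbb B^q$. We call $n$ the *level*: a point of $f_N(\mathbb B^q)$ has coordinates at every level $n\ge N$, and the coordinates at level $n+1$ are obtained from those at level $n$ by applying $f$.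

Only the conjugacy class of $f$ matters. If $\Phi:D\to\mathbb B^q$ is a biholomorphism and $F=\Phi^{-1}f\Phi$, then $[(p,n)]\mapsto[(\Phi(p),n)]$ identifies the basin of $F:D\to D$ with that of $f$. We use this freely.

**Definition (Kobayashi pseudodistance).** For points $x,y$ of a connected complex manifold $X$, $k_X(x,y)$ is the infimum of $\sum_i d(s_i,t_i)$ over chains of holomorphic discs $h_i:\mathbb D\to X$ and points $s_i,t_i\in\mathbb D$ such that the first disc satisfies $h_1(s_1)=x$, the last one ends at $y$, and $h_i(t_i)=h_{i+1}(s_{i+1})$ in between. Here $d$ is the Poincaré distance of $\mathbb D$.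

Holomorphic maps do not increase $k$, and biholomorphisms preserve it. On $\mathbb C^m$ it vanishes identically. On $\mathbb B^q$ it is a continuous genuine distance that induces the usual topology. For example, $k_{\mathbb B^l\times\mathbb C^m}$ vanishes on each slice $\{x\}\times\mathbb C^m$, because the slice is a holomorphic image of $\mathbb C^m$. It is positive between different slices, because the projection to $\mathbb B^l$ does not increase it.

By a result of Fornæss–Sibony, there are an integer $0\le k\le q$ and a surjective holomorphic submersion $r:\Omega\to\mathbb B^k$ on whose fibers $k_\Omega$ vanishes. By convention $\mathbb B^0$ and $\mathbb C^0$ are single points; for $k=0$ the only fiber of $r$ is $\Omega$ itself. The following question is taken from Leandro Arosio, "Abstract basins of attraction", arXiv:1502.07906 (2015): *are the fibers of $r$ biholomorphic to $\mathbb C^{q-k}$? Is $\Omega$ biholomorphic to $\mathbb B^k\times\mathbb C^{q-k}$?* For $k=q-1$ the answer is affirmative, also by Fornæss–Sibony.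 For $k=0$ both questions ask whether $\Omega\cong\mathbb C^q$.

Here are the tests.

**Example 1.** For $f(x)=x/2$, the map $[(x,n)]\mapsto2^nx$ is well defined and injective, and its image is the union of the balls of radius $2^n$. So $\Omega\cong\mathbb C^q$ and $k=0$.

**Example 2.** If $f$ is an automorphism, then $[(x,n)]=[(f^{\circ(-n)}(x),0)]$. Hence $f_0$ is onto, $\Omega\cong\mathbb B^q$ and $k=q$.

**Example 3.** Let $q=1$. A loop in $\Omega$ is compact, so it lies in some disc $f_n(\mathbb D)$; thus $\Omega$ is simply connected. It is not compact, since otherwise it would equal some $f_n(\mathbb D)$. By uniformization $\Omega\cong\mathbb D$ (then $k=1$) or $\Omega\cong\mathbb C$ (then $k=0$). The guess is always right.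

**Example 4.** We use an unbounded model of the ball. Let $k\ge1$, $m=q-k$, and
$$D=\{(z,x,w)\in\mathbb C\times\mathbb C^{k-1}\times\mathbb C^m:\operatorname{Im}z>|x|^2+|w|^2\}.\tag{2}$$
The map $(z,y)\mapsto\big(\frac{z-i}{z+i},\frac{2y}{z+i}\big)$ with $y=(x,w)$ is a biholomorphism of $D$ onto $\mathbb B^q$: one minus the squared norm of the image is $4(\operatorname{Im}z-|y|^2)/|z+i|^2$. Likewise $H=\{(z,x):\operatorname{Im}z>|x|^2\}\cong\mathbb B^k$. Let $\eta$ be holomorphic with $0<|\eta|<1$ on the upper half plane, and let $f(z,x,w)=(4z,2x,\eta(z)w)$. Then $f$ is injective, and it maps $D$ into $D$ because $4\operatorname{Im}z>4|x|^2+4|w|^2\ge|2x|^2+|\eta w|^2$. For a point with coordinates $(z,x,w)$ at level $n$, put $(z_0,x_0)=(4^{-n}z,2^{-n}x)$ and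
$$[((z,x,w),n)]\longmapsto\Big(z_0,\;x_0,\;w\Big/\prod_{l=0}^{n-1}\eta(4^lz_0)\Big).$$
This is compatible with passing to level $n+1$. Over $(z_0,x_0)$ the image of level $n$ contains the ball $|w|^2<4^n(\operatorname{Im}z_0-|x_0|^2)$, because the denominator has modulus at most $1$. So the image is $H\times\mathbb C^m$, and $\Omega\cong\mathbb B^k\times\mathbb C^m$.

## Kobayashi classes determine the fibration

To disprove the guess for a given $f$ we must know which submersion $r$ is meant. The next lemma says that there is no choice.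

**Lemma 1.** Let $r:\Omega\to\mathbb B^k$ be a surjective holomorphic submersion on whose fibers $k_\Omega$ vanishes. Then the fibers of $r$ are exactly the classes of the relation $k_\Omega(x,y)=0$. Hence $k$ and the fibers do not depend on the choice of $r$. If $\Omega\cong\mathbb B^l\times\mathbb C^{q-l}$ for some $l$, then $l=k$ and every fiber of $r$ is biholomorphic to $\mathbb C^{q-k}$.

*Proof.* If $r(x)=r(y)$, then $k_\Omega(x,y)=0$ by hypothesis. If $r(x)\ne r(y)$, then $k_\Omega(x,y)\ge k_{\mathbb B^k}(r(x),r(y))>0$. This proves the first claim. The fibers are closed complex submanifolds of dimension $q-k$. As sets they are determined by $k_\Omega$, hence so are their manifold structure and their dimension. Finally, if $\Psi:\Omega\to\mathbb B^l\times\mathbb C^{q-l}$ is biholomorphic, then $r'=\mathrm{pr}_1\circ\Psi$ is a surjective submersion on whose fibers $k_\Omega$ vanishes. By the part already proved, $l=k$ and the fibers of $r$ are those of $r'$, each biholomorphic to $\mathbb C^{q-k}$. $\square$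

To see that $k_\Omega$ vanishes we look at high levels. For a self-map $f$ of a domain $D\cong\mathbb B^q$ and all $n,j\ge0$,
$$k_\Omega(f_n(p),f_n(p'))\le k_D(f^{\circ j}(p),f^{\circ j}(p')),\tag{3}$$
because $f_n=f_{n+j}\circ f^{\circ j}$ and $f_{n+j}$ does not increase $k$.

To see that a fiber is not $\mathbb C^m$ we use plurisubharmonic (psh) functions: upper semicontinuous functions with values in $[-\infty,\infty)$, subharmonic or $\equiv-\infty$ on each complex disc. Recall that $\log|h|$ is psh for holomorphic $h$; that positive multiples and finite maxima of psh functions are psh; and that the limit of a decreasing sequence of psh functions is psh if it is bounded below. *A psh function bounded above on $\mathbb C^m$ is constant*, since on each complex line it is a subharmonic function on $\mathbb C$ bounded above, hence constant by Liouville's theorem. So **a manifold carrying a bounded nonconstant psh function is not biholomorphic to $\mathbb C^m$.** The ball carries such a function, namely $|z|^2$; we shall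 find one where the Kobayashi pseudodistance of $\Omega$ sees nothing.

**Theorem A.** Let $k\ge1$ and $q\ge k+2$. There is a univalent $f:\mathbb B^q\to\mathbb B^q$ whose submersion is $r:\Omega\to\mathbb B^k$ and such that *every* fiber of $r$ carries a bounded nonconstant psh function. So no fiber is biholomorphic to $\mathbb C^{q-k}$, and $\Omega\not\cong\mathbb B^k\times\mathbb C^{q-k}$.

**Theorem B.** Let $q\ge3$. There is a univalent $f:\mathbb B^q\to\mathbb B^q$ with $k=0$ (that is, $k_\Omega\equiv0$) such that $\Omega$ carries a bounded nonconstant psh function. So $\Omega\not\cong\mathbb C^q$.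

**Theorem C.** If $k\ge q-1$, both answers are affirmative. If $q\ge3$ and $0\le k\le q-2$, both answers are negative for some $f$. The only pair not settled here is $(q,k)=(2,0)$.

Theorem A alone, say with $q=3$ and $k=1$, answers both questions as posed: no, and no.

## Linearizing along a fiber, and the missing lower bound

How would one try to prove the guess? Example 4 suggests linearizing. Suppose that $f(z,x,w)=(4z,2x,g_z(w))$ with $g_z(0)=0$. Over a fixed base point, in suitable fiber coordinates $u^{(n)}$ at level $n$, the fiber is built from maps $u^{(n+1)}=G_n(u^{(n)})$ between balls, where each $G_n$ is injective and fixes $0$. Put $\Lambda_n=dG_n(0)$, which is invertible because $G_n$ is injective, and try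
$$\Phi=\lim_{n\to\infty}\Phi_n,\qquad\Phi_n=(\Lambda_{n-1}\cdots\Lambda_N)^{-1}u^{(n)}.$$
Then one would show that $\Phi$ maps the fiber biholomorphically onto $\mathbb C^m$. Already the convergence needs an estimate:
$$\Phi_{n+1}-\Phi_n=(\Lambda_n\cdots\Lambda_N)^{-1}(G_n-\Lambda_n)(u^{(n)}).$$
If $|G_n(u)|\le b|u|$, $|G_n(u)-\Lambda_nu|\le C|u|^2$ and $\|\Lambda_n^{-1}\|\le1/\alpha$ for all $n$, with $b^2<\alpha$, then the right side is at most $C\alpha^{-1}(b^2/\alpha)^{n-N}|u^{(N)}|^2$, and the sequence converges. The argument stops at the constant $\alpha$: injectivity of $f$ makes $\Lambda_n$ invertible, but gives no lower bound for $\Lambda_n$ that is uniform in $n$.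

So let us make $\Lambda_n$ collapse. If the linear part is so small that the quadratic part dominates, the fiber dynamics behaves like $u_1\mapsto\frac12u_1^2$, and a point tends to $0$ like $\tau^{2^n}$. The rate $\lim2^{-n}\log|u_1^{(n)}|$ then has a chance to survive as a nonconstant psh function. Two constraints must be met.

* *Injectivity.* With $m=1$ we cannot use $w\mapsto w^2/\sqrt z+\eta(z)w$: its $w$-derivative vanishes at $w=-\eta\sqrt z/2$, which lies in the fiber ball over $(z,0)$ for $z=iy$, since $|\eta|^2|z|/4<\operatorname{Im}z$. With $m\ge2$ a second coordinate can remember $u_1$: the map $(u_1,u_2)\mapsto(u_1^2+\eta u_2,\ \eta u_1)$ is injective as soon as $\eta\ne0$.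
* *Speed.* The linear coefficient at level $n$ must be of size $a^{2^n}$, comparable with iterated squares. It may depend on $n$ only through the base point $z_n=4^nz_0$, so we want $\eta(4z)=\eta(z)^2$. The exponential of a square root does this.

## Proof of Theorem A: squaring in the fibers over a dilation

Put $m=q-k\ge2$ and let $D$ be as in (2). For $\operatorname{Im}z>0$ let $\sqrt z$ be the principal root, and let $\eta(z)=\exp(-\sqrt{z/i})$. Here $z/i$ lies in the right half plane, so its principal root has argument in $(-\frac\pi4,\frac\pi4)$ and positive real part. Hence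
$$0<|\eta|<1,\qquad\eta(4^nz)=\eta(z)^{2^n}.\tag{4}$$
Define
$$f(z,x,w)=\Big(4z,\ 2x,\ \frac{w_1^2}{\sqrt z}+\eta(z)w_2,\ \eta(z)w_1,\ \eta(z)w_3,\dots,\eta(z)w_m\Big).\tag{5}$$

**Step 1: $f$ is a univalent self-map of $D$.** This makes the basin meaningful. From the image we read off $z,x$, then $w_1,w_3,\dots,w_m$ since $\eta\ne0$, and finally $w_2$; so $f$ is injective. Let $w'$ be the $w$-part of the image. In $D$ we have $|w_1|^2<\operatorname{Im}z\le|z|$, hence
$$|w'|^2\le\frac{2|w_1|^4}{|z|}+2|w_2|^2+|w_1|^2+\sum_{j\ge3}|w_j|^2\le3|w_1|^2+2|w_2|^2+\sum_{j\ge3}|w_j|^2\le3|w|^2.\tag{6}$$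
So $4\operatorname{Im}z>4|x|^2+4|w|^2\ge|2x|^2+|w'|^2$, that is, $f(D)\subset D$.

**Step 2: the submersion.** We must identify $r$ in order to know which fibers the question concerns. Let $A(z,x)=(4z,2x)$, an automorphism of $H\cong\mathbb B^k$, and $\pi(z,x,w)=(z,x)$. Since $\pi f=A\pi$, the formula $r([(p,n)])=A^{-n}\pi(p)$ is consistent between levels. It defines a holomorphic submersion $\Omega\to H$, surjective already on $f_0(D)$.

Let $P,P'$ lie in one fiber. At a common level $n$ they are $P=f_n(z,x,w)$ and $P'=f_n(z,x,\tilde w)$ with the same $(z,x)$. Write $f^{\circ j}(z,x,w)=(4^jz,2^jx,w^{(j)})$. By (6), $|w^{(j)}|\le3^{j/2}|w|$. The automorphism $(z,x,w)\mapsto(4^{-j}z,2^{-j}x,2^{-j}w)$ of $D$ moves $f^{\circ j}(z,x,w)$ to $(z,x,2^{-j}w^{(j)})$, and this tends to $(z,x,0)\in D$ because $2^{-j}3^{j/2}\to0$. The same holds for $\tilde w$. Since $k_D$ is continuous and invariant under automorphisms, $k_D(f^{\circ j}(z,x,w),f^{\circ j}(z,x,\tilde w))\to0$, and (3) gives $k_\Omega(P,P')=0$. So $r$ is the submersion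 of the question, by Lemma 1.

**Step 3: a bounded psh function on each fiber.** Here we turn the squaring into a decreasing sequence. Fix $(z_0,x_0)\in H$ and $F=r^{-1}(z_0,x_0)$. Put $z_n=4^nz_0$, $a=|\eta(z_0)|\in(0,1)$, and $a_n=a^{2^n}$, which is $|\eta(z_n)|$ by (4). The fiber $F$ is the increasing union of the open sets $F_N=f_N(D\cap\{(z,x)=A^N(z_0,x_0)\})$. On $F_N$ we use the coordinate $u=w/\sqrt{z_N}$. The condition $|w|^2<4^N(\operatorname{Im}z_0-|x_0|^2)$ says that $u$ ranges over the ball
$$|u|^2<c_0:=\frac{\operatorname{Im}z_0-|x_0|^2}{|z_0|}\le1,$$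
the same for all $N$. A point of $F_N$ has coordinates $u^{(n)}$ at each level $n\ge N$. Dividing the $w$-part of (5) by $\sqrt{z_{n+1}}=2\sqrt{z_n}$ gives
$$u^{(n+1)}=\tfrac12\big((u_1^{(n)})^2+\eta(z_n)u_2^{(n)},\ \eta(z_n)u_1^{(n)},\ \eta(z_n)u_3^{(n)},\dots\big).\tag{7}$$
Let $M_n=\max(|u_1^{(n)}|,|u_2^{(n)}|,a_n)\le1$. By (7),
$$|u_1^{(n+1)}|\le\tfrac12(M_n^2+a_nM_n)\le M_n^2,\qquad|u_2^{(n+1)}|\le\tfrac12a_nM_n\le M_n^2,\qquad a_{n+1}=a_n^2\le M_n^2,$$
so $M_{n+1}\le M_n^2$. On $F_N$ the coordinates $u^{(n)}$, $n\ge N$, are holomorphic, so the functions $2^{-n}\log M_n$ are psh there, and they decrease with $n$. Since $M_n\ge a_n$, they are at least $2^{-n}\log a_n=\log a$. Hence $\psi=\lim2^{-n}\log M_n$ is well defined and psh on $F$, with values in $[\log a,0]$.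

**Step 4: $\psi$ is not constant.** We compare the zero section with a point whose squares outrun the linear part. At $u=0$ all later $u^{(n)}$ vanish, so $M_n=a_n$ and $\psi=\log a$. Now choose $0<t<1$ with $t^2<c_0$, and $N$ with $a^{2^N}\le(t/4)^2$. Consider the point of $F_N$ with $u^{(N)}=(t,0,\dots,0)$. Put $b_n=|u_1^{(n)}|$ and $\beta_n=4(t/4)^{2^{n-N}}$. Then
$$\beta_N=t,\qquad\beta_{n+1}=4\Big(\frac{\beta_n}4\Big)^2=\tfrac14\beta_n^2,\qquad a_n=(a^{2^N})^{2^{n-N}}\le\Big(\frac t4\Big)^{2\cdot2^{n-N}}=\tfrac1{16}\beta_n^2.$$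
We claim $b_n\ge\beta_n$ for $n\ge N$. Equality holds at $n=N$. If it holds at $n$, then, since $|u_2^{(n)}|\le1$,
$$b_{n+1}\ge\tfrac12b_n^2-\tfrac12a_n\ge\tfrac12\beta_n^2-\tfrac14\beta_n^2=\beta_{n+1}.$$
Hence at this point
$$\psi\ge\lim_{n\to\infty}2^{-n}\log\beta_n=2^{-N}\log\tfrac t4>2\cdot2^{-N}\log\tfrac t4\ge\log a,$$
where the strict inequality holds because $\log\frac t4<0$, and the last one is the choice of $N$. So $F$ carries a bounded nonconstant psh function and $F\not\cong\mathbb C^m$. This holds for every fiber, and $\Omega\not\cong\mathbb B^k\times\mathbb C^{q-k}$ by Lemma 1. $\blacksquare$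

We can check that linearization fails at the very point used in Step 4. Here $\Lambda_nu=\frac12\eta(z_n)(u_2,u_1,u_3,\dots)$, so $|\Lambda_n^{-1}u|=2a_n^{-1}|u|$, and $\prod_{l=N}^{n-1}a_l=a^{2^n-2^N}=a_n/a_N$. Therefore
$$|\Phi_n|=2^{n-N}\frac{a_N}{a_n}|u^{(n)}|\ge2^{n-N}a_N\frac{16}{\beta_n^2}\beta_n\longrightarrow\infty.$$

## Harnack's inequality, and one squaring per stage

For Theorem B the Kobayashi pseudodistance must also vanish in the base direction, so the dilation $A$, an automorphism of the base, has to go. We use a translation. Let $\Sigma=\{\xi\in\mathbb C^*:|\arg\xi|<\pi/4\}$, which $\xi\mapsto\xi^2$ maps onto the right half plane, and let the base map be $\xi\mapsto\xi+1$. After rescaling by $1/n$, all orbits $\xi+n$ merge.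

The fiber map of Theorem A cannot be copied. Suppose its linear coefficient is $\eta(\xi)$, holomorphic and zero-free with $|\eta|\le1$ on $\Sigma$. Then $h(\zeta)=-\log|\eta(\sqrt\zeta)|$ is a nonnegative harmonic function on $\operatorname{Re}\zeta>0$. Harnack's inequality in the disc, $h\le\frac{1+\varrho}{1-\varrho}h(\text{center})$ at distance $\varrho$ from the center, transported by $\zeta\mapsto\frac{\zeta-1}{\zeta+1}$, gives $h(s)\le s\,h(1)$ for $s\ge1$. So $-\log|\eta(n)|\le n^2(-\log|\eta(1)|)$: the size $a^{2^n}$ is out of reach, and squaring at every step cannot be matched.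

The way out is to square more rarely. Divide time into long *stages*, one squaring each. In the coordinates $x=|u_1|$, $y=|u_2|$, a toy stage is
$$(x,y)\longmapsto(\varepsilon x+y^2,\ y),$$
where many small contractions combine to a tiny $\varepsilon$, of size $e^{-3\cdot2^j}$ in stage $j$, while $y$ is hardly touched. Afterwards $x$ is about $y^2$. In the next stage the roles are exchanged. The quantity that is squared is the weighted maximum: with $M=\max(x,y^{1/2})$ before the stage and $M'=\max(y,x^{1/2})$ after it, $M'$ is about $y\le M^2$. So we need two holomorphic contraction rates on $\Sigma$ with positive real parts, each switched on during every other stage and nearly off in between. Sums of bumps centered at the widely spaced scales $|\xi|\approx2^{j^2}$ will do. Stage $j$ will lose only factors whose logarithms are polynomial in $j$, and these are negligible after division by $2^j$.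

## Proof of Theorem B: the map over a translation

**Step 1: a model of the ball.** We want fiber coordinates of fixed size and a rescaling in the base. Put $m=q-1\ge2$ and
$$D=\{(\xi,u)\in\Sigma\times\mathbb C^m:|u|^2<\cos(2\arg\xi)\}.$$
Since $\operatorname{Re}\xi^2=|\xi|^2\cos(2\arg\xi)$, the map $(\xi,u)\mapsto(\xi^2,\xi u)$ is a biholomorphism of $D$ onto $\{(\zeta,w):\operatorname{Re}\zeta>|w|^2\}\cong\mathbb B^q$. For $t>0$, $(\xi,u)\mapsto(\xi/t,u)$ is an automorphism of $D$. Note that $|u|<1$ on $D$.

**Step 2: the contraction rates.** These are the switches. For $j\ge1$ let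
$$t_j=2^{j^2},\quad N_j=2^{j(j-1)},\quad c_j=\frac{2^{j+5}}{t_j},\quad q_j(\xi)=\frac{\xi^2t_j^2}{\xi^4+t_j^4}=\frac1{X+1/X}\quad\text{with }X=\frac{\xi^2}{t_j^2}.$$
For $\xi\in\Sigma$ we have $\operatorname{Re}X>0$, hence $\operatorname{Re}(1/X)>0$ and $\operatorname{Re}q_j>0$. If $|\xi|\le R$ and $t_j^2\ge2R^2$, then $|X|\le\frac12$ and $|q_j|\le|X|/(1-|X|^2)\le2|X|\le2R^2/t_j^2$. Since $c_j\le32$ for all $j$, the sums
$$p_1=\sum_{j\text{ even}}c_jq_j,\qquad p_2=\sum_{j\text{ odd}}c_jq_j$$
converge locally uniformly on $\Sigma$, to holomorphic functions with positive real part.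

**Step 3: the map.** Now we combine the contractions with the two squarings. Let $\beta(\xi)=\frac1{1+\xi}$, $\gamma(\xi)=e^{-6/\xi}$, and
$$E_1(u)=\gamma\,(e^{-p_1}u_1+\beta u_2^2,\ u_2,\ u_3,\dots,u_m),\qquad E_2(v)=\gamma\,(v_1,\ e^{-p_2}v_2+\beta v_1^2,\ v_3,\dots,v_m),$$
$$g_\xi=E_2\circ E_1,\qquad f(\xi,u)=(\xi+1,\ g_\xi(u)),$$
where $\beta,\gamma,p_1,p_2$ are evaluated at $\xi$. The factor $\gamma$ pays for the increase of the norm by the terms with $\beta$.

**Step 4: $f$ is a univalent self-map of $D$.** We estimate norms. On $\Sigma$, $\operatorname{Re}\xi>0$, so $|1+\xi|\ge\max(1,|\xi|)$ and $|\beta|\le\min(1,1/|\xi|)$. For $|u|\le1$,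
$$|e^{-p_1}u_1+\beta u_2^2|^2\le|u_1|^2+2|\beta||u_1||u_2|^2+|\beta|^2|u_2|^4\le|u_1|^2+(2|\beta|+|\beta|^2)|u_2|^2,$$
so $|E_1(u)|^2\le|\gamma|^2(1+3|\beta|)|u|^2$. Here $|\gamma|^2=e^{-12\cos(\arg\xi)/|\xi|}\le e^{-8/|\xi|}$, because $12\cos\frac\pi4>8$, and $1+3|\beta|\le e^{3/|\xi|}$. Thus $|E_1(u)|^2\le e^{-5/|\xi|}|u|^2$. The same computation with the first two coordinates exchanged gives this bound for $E_2$. Hence
$$|g_\xi(u)|\le e^{-5/|\xi|}|u|\qquad(|u|\le1).\tag{8}$$
Since $|\arg(\xi+1)|\le|\arg\xi|$, we have $\xi+1\in\Sigma$ and $\cos(2\arg(\xi+1))\ge\cos(2\arg\xi)$; with (8), $f(D)\subset D$. The maps $E_1,E_2$ are injective because $\gamma,e^{-p_1},e^{-p_2}$ have no zeros: from $E_1(u)$ we read off $u_2,\dots,u_m$, then $u_1$; from $E_2(v)$ we read off $v_1,v_3,\dots,v_m$, then $v_2$. So $f$ is univalent.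

**Step 5: coordinates on $\Omega$, and $k=0$.** We show that $k_\Omega$ vanishes, and keep the decay estimate for later. The formula $\rho([((\xi,u),n)])=\xi-n$ defines a holomorphic map $\Omega\to\mathbb C$. A point $P\in f_N(D)$ has coordinates $(\rho(P)+n,u^{(n)})$ at each level $n\ge N$. Let $|\rho(P)|\le R$ with $R\ge1$. By (8), $|u^{(l+1)}|\le e^{-5/(l+R)}|u^{(l)}|$. Since $\sum_{l=N}^{n-1}\frac1{l+R}\ge\int_N^n\frac{ds}{s+R}=\log\frac{n+R}{N+R}$ and $|u^{(N)}|<1$,
$$|u^{(n)}|\le\Big(\frac{N+R}{n+R}\Big)^5\qquad(n\ge N).\tag{9}$$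
Given $P,P'\in\Omega$, apply the automorphism $(\xi,u)\mapsto(\xi/n,u)$ to their level-$n$ coordinates. The results $\big(\frac{\rho(P)+n}n,u^{(n)}\big)$, and likewise for $P'$, tend to $(1,0)\in D$ as $n\to\infty$. So the $k_D$-distance between the level-$n$ coordinates tends to $0$, and (3) gives $k_\Omega(P,P')=0$. Thus $k_\Omega\equiv0$. The constant map $\Omega\to\mathbb B^0$ satisfies the hypotheses of Lemma 1, so $k=0$.

**Step 6: stages and weighted maxima.** We set up the bookkeeping. Stage $j$ consists of the steps $n\in[N_j,N_{j+1})$, where step $n$ leads from level $n$ to level $n+1$. From the definitions,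
$$\frac{N_{j+1}}{N_j}=2^{2j},\qquad\frac{t_{j-1}}{N_j}=2^{-(j-1)}\ (j\ge2),\qquad\frac{N_j}{t_j}=2^{-j},\qquad[t_j,2t_j)\subset[N_j,N_{j+1}),$$
$$\sum_{n=N_j}^{N_{j+1}-1}\frac1n\le\frac1{N_j}+\log\frac{N_{j+1}}{N_j}\le1+2j.\tag{10}$$
Let $a_j=e^{-2^j}$, so $a_{j+1}=a_j^2$. For $P\in f_N(D)$ and $N_j\ge N$, with $u=u^{(N_j)}$, put
$$M_j=\max(|u_1|,|u_2|^{1/2},a_j)\ (j\text{ even}),\qquad M_j=\max(|u_2|,|u_1|^{1/2},a_j)\ (j\text{ odd}).$$
These values do not depend on $N$. The coordinates $u^{(N_j)}$ are holomorphic on $f_N(D)$, so $\log M_j$ is psh there, and $a_j\le M_j\le1$.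

**Step 7: the upper estimate.** This replaces $M_{n+1}\le M_n^2$ from Theorem A. Let $B_j=4j+2$, $K_j=1+4B_j$, $C_j=1+K_j+B_jK_j^2$. We prove: *for every relatively compact open $W\subset\Omega$ there is $j_0$ with*
$$M_{j+1}\le C_jM_j^2\quad\text{on }W\text{ for all }j\ge j_0.\tag{11}$$

Choose $N$ and $R\ge1$ with $\overline W\subset f_N(D)$ and $|\rho|\le R$ on $W$. For a point $P\in W$ let $\zeta=\rho(P)$. For all $j$ with $N_j\ge N$ that are large, depending only on $W$, the following three facts hold on $W$.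

(i) With $b_n=|\beta(\zeta+n)|$, we have $\sum_{\text{stage }j}b_n\le B_j$. Indeed, if $n\ge N_j\ge2R$, then $|1+\zeta+n|\ge n+1-R\ge n/2$, so $b_n\le2/n$, and (10) gives the bound $2(1+2j)=B_j$.

(ii) Let $\pi_n=\operatorname{Re}p_i(\zeta+n)>0$, with $i=1$ for $j$ even and $i=2$ for $j$ odd, and let $\Pi_j=\sum_{\text{stage }j}\pi_n$. Then $\Pi_j\ge3\cdot2^j$, hence $e^{-\Pi_j}\le a_j^3$. Indeed $c_jq_j$ is one of the terms of $p_i$, and all terms have positive real part, so $\pi_n\ge c_j\operatorname{Re}q_j(\zeta+n)$. For $t_j\le n<2t_j$ the number $X=(\zeta+n)^2/t_j^2=(n/t_j)^2(1+\zeta/n)^2$ is uniformly close to $(n/t_j)^2\in[1,4]$, because $|\zeta/n|\le R/t_j\to0$. On $[1,4]$ the function $X/(1+X^2)$ is decreasing, with minimum $\frac4{17}>\frac15$. By continuity $\operatorname{Re}q_j(\zeta+n)>\frac15$ for these $n$ if $j$ is large. There are $t_j$ of them, so $\Pi_j\ge c_jt_j/5=2^{j+5}/5\ge3\cdot2^j$.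

(iii) $B_jK_j^2M_j^3\le1$. Indeed, by (9), once $N_j\ge N+R$ we have $M_j\le\max\big(((N+R)/N_j)^{5/2},a_j\big)$. This decays faster than any power of $j$, while $B_jK_j^2$ is a polynomial in $j$.

Fix such a $j$ and write $M,B,K$ for $M_j,B_j,K_j$. For $n$ in the stage put $x_n=|u_1^{(n)}|$ and $y_n=|u_2^{(n)}|$, and let $v_n$ be the modulus of the first component of $E_1(u^{(n)})$. The first component of $E_2(E_1(u^{(n)}))$ is $\gamma$ times that component. We use $|\gamma|\le1$ and $|e^{-p_i}|\le1$ whenever a factor is not needed.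

*Let $j$ be even.* Then
$$v_n\le e^{-\pi_n}x_n+b_ny_n^2,\qquad x_{n+1}\le v_n,\qquad y_{n+1}\le y_n+b_nv_n^2,$$
and initially $x\le M$, $y\le M^2$. We show by induction that $y_n\le KM^2$ and $v_n\le2M$ throughout the stage. The bound for $y$ holds initially, as $K\ge1$. If $y_l\le KM^2$ for all $l\le n$ in the stage, then summing the first two inequalities gives
$$v_n\le M+\sum_{l\le n}b_ly_l^2\le M+BK^2M^4\le2M$$
by (i) and (iii). If $v_l\le2M$ for all $l\le n$, then $y_{n+1}\le M^2+\sum_{l\le n}b_l(2M)^2\le M^2+4BM^2=KM^2$. This completes the induction, and it also gives $y\le KM^2$ at the end of the stage. Now iterate $x_{n+1}\le e^{-\pi_n}x_n+b_ny_n^2$ through the whole stage, keeping all exponential factors on the initial value only: the final value satisfies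
$$x\le e^{-\Pi_j}M+BK^2M^4\le a_j^3M+BK^2M^4\le(1+BK^2)M^4,$$
by (ii) and $a_j\le M$. At the start of stage $j+1$, which is odd, we therefore have $y\le KM^2$, $x^{1/2}\le(1+BK^2)M^2$ and $a_{j+1}=a_j^2\le M^2$. So $M_{j+1}\le C_jM^2$.

*Let $j$ be odd.* Then
$$v_n\le x_n+b_ny_n^2,\qquad x_{n+1}\le v_n,\qquad y_{n+1}\le e^{-\pi_n}y_n+b_nv_n^2,$$
and initially $y\le M$, $x\le M^2$. We show $y_n\le2M$ and $v_n\le KM^2$. The bound for $y$ holds initially. If $y_l\le2M$ for $l\le n$, then $v_n\le M^2+4BM^2=KM^2$. If $v_l\le KM^2$ for $l\le n$, then $y_{n+1}\le M+BK^2M^4\le2M$ by (iii). At the end of the stage, $x\le KM^2$ and, iterating the third inequality, $y\le e^{-\Pi_j}M+BK^2M^4\le(1+BK^2)M^4$. At the start of stage $j+1$, which is even, $x\le KM^2$, $y^{1/2}\le(1+BK^2)M^2$ and $a_{j+1}\le M^2$. Again $M_{j+1}\le C_jM^2$, and (11) is proved.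

**Step 8: the psh function.** The constants $C_j$ are harmless: they grow polynomially, so $\sum2^{-i}\log C_i<\infty$. Put
$$s_j=2^{-j}\log M_j+\sum_{i\ge j}2^{-i-1}\log C_i.$$
By (11), on $W$ and for $j\ge j_0$, $2^{-j-1}\log M_{j+1}\le2^{-j}\log M_j+2^{-j-1}\log C_j$, that is, $s_{j+1}\le s_j$. The $s_j$ are psh and decrease, and the added constants tend to $0$. Hence $\psi=\lim2^{-j}\log M_j$ exists on every such $W$, so on $\Omega$. It is psh, since $a_j\le M_j\le1$ gives $-1\le\psi\le0$.

**Step 9: $\psi$ is not constant.** We exhibit points where $\psi=-1$ and points where $\psi$ is close to $0$. If $u=0$ at some level, then $u^{(n)}=0$ at all later levels, so $M_j=a_j$ and $\psi=-1$; the point $[((1,0),0)]$ is an example.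

For even $J\ge2$ let $P_J=[((N_J,(0,\frac12,0,\dots,0)),N_J)]$. Then $\rho(P_J)=0$, so $\xi=n$ at level $n$. At $\xi=n$ the numbers $\gamma,\beta,e^{-p_1},e^{-p_2}$ are positive, hence all coordinates of $u^{(n)}$ are real and nonnegative. For $j\ge J$ let $\ell_j$ be the value of $u_2$ ($j$ even), respectively $u_1$ ($j$ odd), at the start of stage $j$. So $\ell_J=\frac12$. This is the coordinate that should survive the stage.

*The surviving coordinate is contracted only weakly.* For $j$ even it is multiplied by $e^{-p_2}$, for $j$ odd by $e^{-p_1}$, so in stage $j$ only blocks $i\ne j$ enter. With $X=n^2/t_i^2$, $0<q_i(n)=1/(X+1/X)\le\min(n^2/t_i^2,\ t_i^2/n^2)$. We sum over the stage.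

* Blocks $i<j$: since $\sum_{n\ge N_j}n^{-2}\le\frac1{N_j^2}+\frac1{N_j}\le\frac2{N_j}$ and $t_i\le t_{j-1}$, they contribute at most
$$\sum_{i<j}c_it_i^2\cdot\frac2{N_j}=\sum_{i<j}2^{i+5}\frac{2t_i}{N_j}\le2^{j+5}\cdot2\cdot2^{-(j-1)}=128.$$
* Blocks $i>j$: since $\sum_{n<N_{j+1}}n^2\le N_{j+1}^3$ and $N_{j+1}\le N_i$, they contribute at most
$$\sum_{i>j}\frac{c_iN_{j+1}^3}{t_i^2}\le\sum_{i>j}2^{i+5}\Big(\frac{N_i}{t_i}\Big)^3=\sum_{i>j}2^{5-2i}\le11.$$

The factors $\gamma^2=e^{-12/n}$ contribute at least $e^{-12(1+2j)}$ by (10). So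
$$\Gamma_j:=\prod_{\text{stage }j}\gamma^2e^{-p_2}\ (j\text{ even}),\qquad\Gamma_j:=\prod_{\text{stage }j}\gamma^2e^{-p_1}\ (j\text{ odd})$$
satisfy $\Gamma_j\ge e^{-12(1+2j)-139}$.

*Recursion.* Written out, one step is
$$u_1^{(n+1)}=\gamma v_1,\qquad u_2^{(n+1)}=\gamma\big(e^{-p_2}\gamma u_2^{(n)}+\beta v_1^2\big),\qquad v_1=\gamma\big(e^{-p_1}u_1^{(n)}+\beta(u_2^{(n)})^2\big).$$
All terms are nonnegative, so we may drop any of them. For $j$ even we use
$$u_2^{(n+1)}\ge\gamma^2e^{-p_2}u_2^{(n)},\qquad u_1^{(n+1)}\ge\gamma^2\beta(u_2^{(n)})^2;$$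
for $j$ odd,
$$u_1^{(n+1)}\ge\gamma^2e^{-p_1}u_1^{(n)},\qquad u_2^{(n+1)}\ge\gamma\beta(\gamma e^{-p_1}u_1^{(n)})^2.$$
At the last step $n=N_{j+1}-1$ of the stage, $\beta=1/N_{j+1}=2^{-j(j+1)}$ and $\gamma=e^{-6/n}\ge e^{-6}$. For $j$ even, $u_2^{(n)}\ge\Gamma_j\ell_j$ at this $n$, because the one factor of $\Gamma_j$ not yet used is at most $1$; so $\ell_{j+1}=u_1^{(N_{j+1})}\ge e^{-12}\beta\,\Gamma_j^2\ell_j^2$. For $j$ odd, $\gamma e^{-p_1}u_1^{(n)}\ge\gamma^2e^{-p_1}u_1^{(n)}\ge\Gamma_j\ell_j$ at this $n$, so $\ell_{j+1}=u_2^{(N_{j+1})}\ge e^{-6}\beta\,\Gamma_j^2\ell_j^2$. In both cases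
$$\ell_{j+1}\ge e^{-12}2^{-j(j+1)}\Gamma_j^2\ell_j^2\ge e^{-400(j+1)^2}\ell_j^2.\tag{12}$$
The last inequality holds because $12+j(j+1)\log2+24(1+2j)+278\le314+48j+j(j+1)\le400(j+1)^2$.

*Conclusion.* By definition $M_j\ge\ell_j^{1/2}$ for both parities. Dividing the logarithm of (12) by $2^{j+1}$ gives
$$2^{-j-1}\log\ell_{j+1}\ge2^{-j}\log\ell_j-400\cdot2^{-j-1}(j+1)^2.$$
Summing from $J$ on,
$$\psi(P_J)\ge\tfrac12\Big(2^{-J}\log\tfrac12-400\sum_{i\ge J}2^{-i-1}(i+1)^2\Big)\xrightarrow[J\to\infty]{}0.$$
So $\psi(P_J)>-1$ for large even $J$, and $\psi$ is a bounded nonconstant psh function on $\Omega$. Hence $\Omega\not\cong\mathbb C^q$. $\blacksquare$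

## Proof of Theorem C: the pairs $(q,k)$ one by one

**Case $k=q-1$.** This is the affirmative result of Fornæss–Sibony recalled at the beginning.

**Case $k=q$.** Here $r:\Omega\to\mathbb B^q$ is a surjective local biholomorphism. The purpose is to show that it is injective; then $\Omega\cong\mathbb B^q$ and the fibers are points, as the guess predicts.

Suppose $r(x)=r(y)$, and write $x=f_n(a)$, $y=f_n(b)$ at a common level $n$. Then $k_\Omega(x,y)=0$. We first bring this down to finite levels. Given $\varepsilon>0$, take a chain of discs $h_i$ in $\Omega$ from $x$ to $y$ with $\sum d(s_i,t_i)<\varepsilon$. Replace $h_i$ by $s\mapsto h_i(\lambda s)$ and $s_i,t_i$ by $s_i/\lambda,t_i/\lambda$, with $\lambda<1$ close to $1$. The sum is still less than $\varepsilon$, and the new discs are relatively compact in $\Omega$, so they lie in $f_{n+m}(\mathbb B^q)$ for all large $m$. Hence $k_{f_{n+m}(\mathbb B^q)}(x,y)\to0$. By (1) this says $k_{\mathbb B^q}(f^{\circ m}(a),f^{\circ m}(b))\to0$. Choose $T_m\in\operatorname{Aut}(\mathbb B^q)$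 with $T_mf^{\circ m}(a)=0$, and let $\varphi_m=T_mf^{\circ m}$. These are injective maps $\mathbb B^q\to\mathbb B^q$ with
$$\varphi_m(a)=0,\qquad\varphi_m(b)\to0.$$

Next we bound $d\varphi_m(a)$ from below. Recall the infinitesimal Kobayashi metric: $\kappa_X(p;v)$ is the infimum of $|\alpha|$ over holomorphic $h:\mathbb D\to X$ with $h(0)=p$, $\alpha h'(0)=v$. Holomorphic maps do not increase it, $\kappa_{\mathbb B^q}(0;v)=|v|$ by the Schwarz lemma, and $\kappa_{\mathbb B^q}(p;v)>0$ for $v\ne0$. Since $f_{n+m}\circ f^{\circ m}=f_n$, for $v\ne0$ we get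
$$|d\varphi_m(a)v|=\kappa_{\mathbb B^q}(0;d\varphi_m(a)v)=\kappa_{f_{n+m}(\mathbb B^q)}(x;df_n(a)v)\ge\kappa_{\mathbb B^q}(r(x);dr\,df_n(a)v)>0,$$
where the inequality comes from restricting $r$ to $f_{n+m}(\mathbb B^q)$. The last quantity does not depend on $m$; it is continuous in $v$, because $\kappa_{\mathbb B^q}(r(x);\cdot)$ is carried by an automorphism to $|\cdot|$, composed with a linear map. So there is $c>0$ with $|d\varphi_m(a)v|\ge c|v|$ for all $m$ and $v$.

Suppose now that $a\ne b$. We show that $\varphi_m$ takes all values near $0$ close to $a$, on a neighborhood independent of $m$. Let $L_m=d\varphi_m(a)$, so $\|L_m^{-1}\|\le1/c$. Since $|\varphi_m|<1$, Cauchy's estimates bound the second derivatives of $\varphi_m$ near $a$ uniformly in $m$. Hence there is $s$ with $0<s<|a-b|$, with $\{|p-a|\le s\}\subset\mathbb B^q$, and such that $h_m(p)=p-L_m^{-1}\varphi_m(p)$, whose derivative vanishes at $a$, has $\|dh_m\|\le\frac12$ on $\{|p-a|\le s\}$ for all $m$. Let $|\omega|\le cs/2$. The map $p\mapsto h_m(p)+L_m^{-1}\omega$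 contracts distances by $\frac12$ on this closed ball. As $h_m(a)=a$, it maps the ball to itself:
$$|h_m(p)+L_m^{-1}\omega-a|\le\tfrac12s+\tfrac1c|\omega|\le s.$$
Its fixed point $p$ satisfies $\varphi_m(p)=\omega$. For $m$ large, $|\varphi_m(b)|\le cs/2$, so we may take $\omega=\varphi_m(b)$. We obtain $p$ with $|p-a|\le s<|a-b|$ and $\varphi_m(p)=\varphi_m(b)$. Then $p\ne b$, which contradicts the injectivity of $\varphi_m$. Hence $a=b$ and $x=y$. So $r$ is a biholomorphism $\Omega\cong\mathbb B^q$, and its fibers are points.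

**Case $q\ge3$, $0\le k\le q-2$.** For $k\ge1$ this is Theorem A, and for $k=0$ it is Theorem B, since for $k=0$ both questions ask whether $\Omega\cong\mathbb C^q$.

These cases cover every pair with $q\ge1$ and $0\le k\le q$ except $(q,k)=(2,0)$, for which $\Omega\cong\mathbb C^2$ is neither proved nor disproved here. $\blacksquare$
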